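# Labelled posets and embeddings of finite bounded ortholattices into extended permutohedra

## 1. Up-sets attached to the pairs of a poset

An *ortholattice* is a lattice with least element $0$, greatest element $1$ and an order-reversing map $x\mapsto x^\perp$ such that $x^{\perp\perp}=x$, $x\wedge x^\perp=0$ and $x\vee x^\perp=1$. Let $L$ be a finite ortholattice.

Let $E$ be a finite poset, and let $\boldsymbol e=\{(a,b)\in E\times E: a<b\}$ be its strict ordering. To every pair $(a,b)\in\boldsymbol e$ attach an up-set $T(a,b)$ of $L$. From these data define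
$$S(a,b)=\{x\in L: x^\perp\notin T(a,b)\},$$
$$O(x)=\{(a,b)\in\boldsymbol e: x\in T(a,b)\},\qquad F(x)=\{(a,b)\in\boldsymbol e: x\in S(a,b)\}\qquad(x\in L).$$
Each $S(a,b)$ is again an up-set: if $x\le y$, $x\in S(a,b)$ and $y^\perp\in T(a,b)$, then $x^\perp\ge y^\perp$ gives $x^\perp\in T(a,b)$, a contradiction. So $O$ and $F$ are isotone maps from $L$ to the subsets of $\boldsymbol e$. Since $x\in T(a,b)$ iff $x^\perp\notin S(a,b)$,
$$O(x)=\boldsymbol e\setminus F(x^\perp).\tag{1}$$

Call a subset $\boldsymbol x$ of a transitive relation $\boldsymbol e$ *closed* if $(a,b),(b,c)\in\boldsymbol x$ implies $(a,c)\in\boldsymbol x$, and *open* if $\boldsymbol e\setminus\boldsymbol x$ is closed. Openness says: if $(a,c)\in\boldsymbol x$ and $(a,b),(b,c)\in\boldsymbol e$, then $(a,b)\in\boldsymbol x$ or $(b,c)\in\boldsymbol x$. Let $\operatorname{cl}(\boldsymbol x)$ be the transitive closure of $\boldsymbol x$, the least closed set containing it. The condition that matters for our up-sets is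
$$T(a,c)\subseteq T(a,b)\cup T(b,c)\qquad\text{whenever } a<b<c.\tag{2}$$

**Lemma 1.** Assume (2). (a) Every $F(x)$ is closed and every $O(x)$ is open. (b) If moreover $F(x)=\operatorname{cl}(O(x))$ for all $x\in L$, then every $F(x)$ is the transitive closure of an open set, and $\operatorname{cl}(\boldsymbol e\setminus F(x))=F(x^\perp)$.

*Proof.* (a) Let $(a,b),(b,c)\in F(x)$. Then $x^\perp\notin T(a,b)\cup T(b,c)\supseteq T(a,c)$, so $(a,c)\in F(x)$. Thus $F(x)$ is closed, and $O(x)$ is open by (1). (b) The first claim is clear. By (1) applied to $x^\perp$, $\boldsymbol e\setminus F(x)=O(x^\perp)$, whose closure is $F(x^\perp)$. $\square$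

Here is what this is for. Transitive closures of open sets are the elements of the *extended permutohedron* $\operatorname{Reg}(\boldsymbol e)$, and $\boldsymbol x\mapsto\operatorname{cl}(\boldsymbol e\setminus\boldsymbol x)$ is its orthocomplementation. So up-sets satisfying (2) and $F=\operatorname{cl}\circ O$ give a map $F\colon L\to\operatorname{Reg}(\boldsymbol e)$ that preserves orthocomplements. We want to choose the poset and the up-sets so that $F$ also preserves joins and is one-to-one. The question is for which $L$ this can be done.

## 2. The ortholattice $\operatorname{Reg}(\boldsymbol e)$ and the statements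

Let $\boldsymbol e$ be a transitive relation on a set. An intersection of closed sets is closed, so a union of open sets is open, and every $\boldsymbol x\subseteq\boldsymbol e$ contains a largest open set $\operatorname{int}(\boldsymbol x)=\boldsymbol e\setminus\operatorname{cl}(\boldsymbol e\setminus\boldsymbol x)$. The set $\boldsymbol x$ is *regular closed* if $\boldsymbol x=\operatorname{cl}(\operatorname{int}(\boldsymbol x))$. Equivalently, $\boldsymbol x=\operatorname{cl}(\boldsymbol u)$ with $\boldsymbol u$ open: in that case $\boldsymbol u\subseteq\operatorname{int}(\boldsymbol x)$, so $\boldsymbol x\subseteq\operatorname{cl}(\operatorname{int}(\boldsymbol x))\subseteq\operatorname{cl}(\boldsymbol x)=\boldsymbol x$.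

The regular closed sets, ordered by inclusion, form an ortholattice $\operatorname{Reg}(\boldsymbol e)$ with
$$\boldsymbol x\vee\boldsymbol y=\operatorname{cl}(\boldsymbol x\cup\boldsymbol y),\qquad \boldsymbol x\wedge\boldsymbol y=\operatorname{cl}(\operatorname{int}(\boldsymbol x\cap\boldsymbol y)),\qquad \boldsymbol x^\perp=\operatorname{cl}(\boldsymbol e\setminus\boldsymbol x).$$
The reasons are short.

- For joins: if $\boldsymbol x=\operatorname{cl}(\boldsymbol u)$ and $\boldsymbol y=\operatorname{cl}(\boldsymbol v)$ with $\boldsymbol u,\boldsymbol v$ open, then $\operatorname{cl}(\boldsymbol x\cup\boldsymbol y)=\operatorname{cl}(\boldsymbol u\cup\boldsymbol v)$ is regular closed.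
- For meets: $\operatorname{cl}(\operatorname{int}(\boldsymbol x\cap\boldsymbol y))\subseteq\boldsymbol x\cap\boldsymbol y$ since $\boldsymbol x\cap\boldsymbol y$ is closed, and a regular closed $\boldsymbol z\subseteq\boldsymbol x\cap\boldsymbol y$ satisfies $\boldsymbol z=\operatorname{cl}(\operatorname{int}(\boldsymbol z))\subseteq\operatorname{cl}(\operatorname{int}(\boldsymbol x\cap\boldsymbol y))$.
- For $\perp$: $\boldsymbol x^\perp$ is regular closed since $\boldsymbol e\setminus\boldsymbol x$ is open, the map reverses order, and $\boldsymbol x^{\perp\perp}=\operatorname{cl}(\operatorname{int}(\boldsymbol x))=\boldsymbol x$. Clearly $\boldsymbol x\vee\boldsymbol x^\perp=\boldsymbol e$. If $\boldsymbol u$ is open with $\boldsymbol u\subseteq\boldsymbol x\cap\boldsymbol x^\perp$, then $\boldsymbol e\setminus\boldsymbol u$ is closed and contains $\boldsymbol e\setminus\boldsymbol x$, hence contains $\boldsymbol x^\perp$, so $\boldsymbol u=\varnothing$. Thus $\boldsymbol x\wedge\boldsymbol x^\perp=\varnothing$.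

If a subset is both open and closed (*clopen*), it is regular closed and its orthocomplement is its set complement when that complement is closed, which holds because the subset is open.

**Boundedness.** A lattice $L$ is a *bounded homomorphic image of a free lattice* if there are a free lattice $F$ and a surjective homomorphism $h\colon F\to L$ such that each $h^{-1}(\{x\})$, $x\in L$, has a least and a greatest element. For finite lattices I abbreviate this to *bounded*. A finite lattice is *lower bounded* if the same holds, with a finitely generated free lattice, and with least elements only. These definitions fit together: when $L$ is finite, $F$ in the first definition is automatically finitely generated. Indeed, let $u$ be the greatest element of $h^{-1}(\{1\})$. For every $w\in F$ we have $h(w\vee u)=1$, so $w\vee u\le u$, and $u$ is the greatest element of $F$. If a generator $x$ did not occur in some fixed term for $u$, the homomorphism from $F$ to the two-element lattice sending $x$ to $1$ and all other generators to $0$ would send $u$ to $0$ and $x$ to $1$, contradicting $x\le u$. So all generators occur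 in one finite term.

A lattice is *join-semidistributive* if $x\vee y=x\vee z$ implies $x\vee y=x\vee(y\wedge z)$, *meet-semidistributive* if the dual holds, and *semidistributive* if both hold.

For a finite lattice $L$, $J(L)$ is the set of join-irreducible elements, and $p_*$ is the unique lower cover of $p\in J(L)$. The unique upper cover of a meet-irreducible $m$ is $m^*$. For $p,q\in J(L)$ write $p\mathrel{D}q$ if $p\ne q$ and some $x\in L$ satisfies
$$p\le q\vee x\quad\text{and}\quad p\not\le q_*\vee x.$$
For example, in the five-element lattice $M_3$ with atoms $p,q,r$, the element $x=r$ shows both $p\mathrel{D}q$ and $q\mathrel{D}p$: a cycle of length two. Another computation follows in Section 3.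

We quote three facts (Day; Jónsson–Nation; see Freese–Ježek–Nation, *Free Lattices*, AMS 1995, Ch. II).

- **(F1)** A finite lattice is lower bounded iff $D$ has no cycles. It is bounded iff both it and its dual are lower bounded.
- **(F2)** Finite lower bounded lattices are join-semidistributive. Hence finite bounded lattices are semidistributive.
- **(F3)** Sublattices of finite bounded lattices are bounded.

We also quote the following known result about extended permutohedra.

- **(F4)** For a finite transitive relation $\boldsymbol e$, the following are equivalent: $\operatorname{Reg}(\boldsymbol e)$ is bounded; $\operatorname{Reg}(\boldsymbol e)$ is semidistributive; $\operatorname{Reg}(\boldsymbol e)$ is pseudocomplemented; $\boldsymbol e$ is a disjoint sum of antisymmetric transitive relations and two-element full relations. In particular, all this holds if $\boldsymbol e$ is a finite strict ordering (an irreflexive transitive relation).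

The problem, from Luigi Santocanale and Friedrich Wehrung, "The extended permutohedron on a transitive binary relation", arXiv:1211.2301 (2012), asks whether every finite ortholattice that is bounded embeds into $\operatorname{Reg}(\boldsymbol e)$ for some finite strict ordering $\boldsymbol e$. An embedding of ortholattices is a one-to-one map preserving joins, meets and orthocomplementation. The answer is yes.

**Theorem 2.** Every finite ortholattice $L$ that is a bounded homomorphic image of a free lattice embeds, as an ortholattice, into $\operatorname{Reg}(\boldsymbol e)$ for some finite strict ordering $\boldsymbol e$.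

The proof gives a characterization. It uses, for a finite semidistributive ortholattice, an involution $p\mapsto p'$ of $J(L)$ and sets $R(p)\subseteq J(L)$, which are defined in Sections 5 and 6.

**Theorem 3.** For a finite ortholattice $L$ the following are equivalent:

1. $L$ is a bounded homomorphic image of a free lattice.
2. $L$ is lower bounded (i.e. $D$ has no cycle).
3. $L$ is semidistributive and the relation "$\ell\in R(p)$ or $\ell'\in R(p')$" between $p,\ell\in J(L)$ has no cycle.
4. $L$ embeds as an ortholattice into $\operatorname{Reg}(\boldsymbol e)$ for some finite strict ordering $\boldsymbol e$.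
5. $L$ embeds as a lattice into $\operatorname{Reg}(\boldsymbol e)$ for some finite transitive $\boldsymbol e$ such that $\operatorname{Reg}(\boldsymbol e)$ is semidistributive.

**Corollary 4.** A finite lattice $K$ embeds as a lattice into $\operatorname{Reg}(\boldsymbol e)$ for some finite strict ordering $\boldsymbol e$ iff $K$ is a bounded homomorphic image of a free lattice. Consequently, every lattice identity that holds in all $\operatorname{Reg}(\boldsymbol e)$, $\boldsymbol e$ a finite strict ordering, holds in all lattices.

## 3. Boolean algebras, the hexagon, and a lattice with four atoms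

**Boolean algebras.** Let $E$ be a disjoint union of $n$ two-element chains, so $\boldsymbol e$ consists of $n$ pairs, no two of which compose. Every subset of $\boldsymbol e$ is clopen, and $\operatorname{Reg}(\boldsymbol e)$ is the Boolean algebra of all subsets of an $n$-element set. So finite Boolean algebras embed.

**The hexagon.** Let $E=\{u<v<w\}$ and write $uv$ for the pair $(u,v)$, and so on. The only composition is $uv,vw\mapsto uw$. The closed sets are all subsets of $\{uv,vw,uw\}$ except $\{uv,vw\}$, and the open sets are all subsets except $\{uw\}$. The closures of the open sets are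
$$\varnothing,\quad a=\{uv\},\quad b=\{uv,uw\},\quad c=\{vw\},\quad d=\{vw,uw\},\quad \boldsymbol e.$$
So $\operatorname{Reg}(\boldsymbol e)$ is the hexagon $H$: two chains $0<a<b<1$ and $0<c<d<1$ with elements of different chains incomparable strictly between the bounds, and $a^\perp=d$, $b^\perp=c$. Its join-irreducibles are $a,b,c,d$.

Let us compute $D$ in $H$. The atoms $a$ and $c$ are join-prime. If $p$ is join-prime, then $p\mathrel{D}q$ for no $q$. Indeed $p\le q\vee x$ and $p\not\le q_*\vee x$ give $p\le q$ (as $p\not\le x$), and $p\neq q$ gives $p\le q_*$, a contradiction. Next, $b\mathrel{D}a$ via $x=c$ (since $b\le a\vee c=1$, $b\not\le c$), and $b\mathrel{D}c$ via $x=a$. But $b\mathrel{D}d$ fails: $b\le d\vee x$ forces $x\in\{a,b,1\}$, and then $d_*\vee x=c\vee x=1$. Symmetrically $d\mathrel{D}a$ and $d\mathrel{D}c$, and not $d\mathrel{D}b$. There is no cycle.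

**An ortholattice that does not embed.** Let $L=\{0,1,g,g^\perp,h,h^\perp\}$, where $g,g^\perp,h,h^\perp$ are four distinct atoms and any two of them join to $1$. Then $g\wedge g^\perp=g\wedge h=0$, but $g\wedge(g^\perp\vee h)=g$. So $L$ is not meet-semidistributive. Sublattices of semidistributive lattices are semidistributive, so by (F4) $L$ embeds into no $\operatorname{Reg}(\boldsymbol e)$ with $\boldsymbol e$ a finite strict ordering. Some hypothesis on $L$ is needed.

## 4. One join-irreducible per pair fails on the hexagon

In the setting of Section 1, the natural first choice is to label each pair $(a,b)$ by some $p=\tau(a,b)\in J(L)$ and to attach to it $T_p={\uparrow}p$. Write $x\perp y$ for $x\le y^\perp$. This relation is symmetric, and $x\perp x$ iff $x=0$, since $x\le x^\perp$ gives $x=x\wedge x^\perp=0$. The dual up-set is then $S_p=\{x:x\not\perp p\}$. If $x\vee y\ge p$, then $x$ or $y$ is in $S_p$, since otherwise $x\vee y\le p^\perp$ and $p\perp p$. So joins look easy, and everything rests on arranging (2) and $F(x)=\operatorname{cl}(O(x))$.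

This already fails for the hexagon $H$. Suppose that a labelling satisfies (2) and $F=\operatorname{cl}\circ O$, and that some pair $(\alpha,\beta)$ has label $b$. Since $d^\perp=a\not\ge b$, we have $d\not\perp b$, so $(\alpha,\beta)\in F(d)=\operatorname{cl}(O(d))$. Hence there is a chain $\alpha=z_0<z_1<\dots<z_n=\beta$ all of whose labels $\tau(z_{i-1},z_i)$ are $\le d$, i.e. lie in $\{c,d\}$. Repeated use of (2) gives
$$b\in T_b\subseteq\bigcup_i T_{\tau(z_{i-1},z_i)},$$
so $b\ge c$ or $b\ge d$, which is false. So the label $b$ cannot occur, and by the symmetry exchanging $a\leftrightarrow c$, $b\leftrightarrow d$ the label $d$ cannot occur either. With only the labels $a$ and $c$ available, $S_a=\{a,b,1\}$ and $S_c=\{c,d,1\}$ give $F(a)=F(b)$, and $F$ is not one-to-one.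

Yet $H$ is itself $\operatorname{Reg}(\boldsymbol e)$ for the chain $u<v<w$. What does the pair $uw$ see there? It belongs to exactly $b$, $d$ and $1$, so its $S$ is $\{b,d,1\}$, and its $T$ is $\{x:x^\perp\notin\{b,d,1\}\}=\{b,d,1\}={\uparrow}b\cup{\uparrow}d$. The pair carries two join-irreducibles at once, $b$ and a partner $d$. The next section finds the partner of $p$ in any finite semidistributive ortholattice.

## 5. The map $\kappa$ and the involution $p\mapsto p'$

Through Section 9, $L$ is a finite semidistributive ortholattice and $J=J(L)$. Acyclicity will be assumed only in Section 9.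

**Step 1: the map $\kappa$.** We attach to each $p\in J$ a meet-irreducible. The elements $y$ with $y\ge p_*$ and $y\not\ge p$ are exactly those with $p\wedge y=p_*$. By meet-semidistributivity this set is closed under joins: if $p\wedge y=p\wedge z=p_*$, then $p\wedge(y\vee z)=p_*$. It contains $p_*$. So it has a largest element $\kappa(p)$. If $y>\kappa(p)$, then $y\ge p_*$, so $y\ge p$ by maximality, so $y\ge\kappa(p)\vee p>\kappa(p)$. Hence $\kappa(p)$ is meet-irreducible with $\kappa(p)^*=\kappa(p)\vee p$, and in particular $p\le\kappa(p)^*$.

**Step 2: recovering $p$ from $\kappa(p)$.** Let $m=\kappa(p)$. The elements $j$ with $j\le m^*$, $j\not\le m$ are those with $j\vee m=m^*$. By join-semidistributivity they are closed under meets, so there is a least one, $j$. Since $p$ is one of them, $j\le p$. If $j<p$, then $j\le p_*\le m$, a contradiction. So $j=p$, that is,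
$$x\le\kappa(p)^*,\ x\not\le\kappa(p)\ \Longrightarrow\ x\ge p.\tag{3}$$

**Step 3: the partner.** For $p\in J$ put $p'=\kappa(p)^\perp$. Since $\perp$ reverses order, $p'\in J$, $p'^\perp=\kappa(p)$ and $(p'_*)^\perp=\kappa(p)^*$. Translating $p\not\le\kappa(p)$, $p_*\le\kappa(p)$, $p\le\kappa(p)^*$ and (3) gives:

* (i) $p\not\perp p'$;
* (ii) $p_*\perp p'$ and $p\perp p'_*$;
* (iii) if $x\not\perp p'$ and $x\perp p'_*$, then $x\ge p$.

**Step 4: $p''=p$.** We show $\kappa(p')=p^\perp$. By (ii) and (i), $p^\perp\ge p'_*$ and $p^\perp\not\ge p'$, so $p^\perp\le\kappa(p')$. The element $p^\perp$ is meet-irreducible with upper cover $(p_*)^\perp$. If $p^\perp<\kappa(p')$, then $\kappa(p')\ge(p_*)^\perp\ge p'$ by (ii), a contradiction. So $\kappa(p')=p^\perp$ and $p''=\kappa(p')^\perp=p$.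

**Step 5: atoms.** Let $q$ be an atom. Since $q\wedge q^\perp=0$, $q^\perp\not\ge q$. As $q_*=0$, this gives $q^\perp\le\kappa(q)<1$, and $q^\perp$ is a coatom. So $\kappa(q)=q^\perp$ and $q'=q$. By the definition of $\kappa(q)$, $x\not\ge q$ implies $x\le q^\perp$. Two consequences:

* $q$ is join-prime: if $x,y\not\ge q$, then $x\vee y\le q^\perp$, so $x\vee y\not\ge q$.
* $q\not\le x^\perp$ iff $q\le x$: if $q\not\le x$, then $x\le q^\perp$, i.e. $q\le x^\perp$; and $q\le x$, $q\le x^\perp$ together would give $q\le0$.

If $p'$ is an atom, then $p=p''=p'$ is an atom. So $p$ is a nonatom iff $p'$ is.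

**Example.** In the hexagon, the largest $y$ with $y\ge b_*=a$ and $y\not\ge b$ is $a$, so $b'=a^\perp=d$. Symmetrically $d'=b$. And $a'=a$, $c'=c$. This is the partner read off in Section 4.

## 6. The sets $R(p)$

For $p\in J$ let $A(p)$ be the set of atoms $\le p$, which is nonempty, and let
$$R(p)=\{r\in J:\ r\ne p,\ r\le p,\ r'_*\perp p\}.$$
If $p$ is not an atom, then $A(p)\subseteq R(p)$, because an atom $q\le p$ has $q\neq p$ and $q'_*=q_*=0$.

The first lemma says what $R(p)$ is for: it produces join-irreducibles below a given $x$ whose partners lie below $p$.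

**Lemma 5.** Let $p\in J$, $x\in L$, $x\not\perp p$ and $x\not\ge p'$. Then there is $r\in R(p)$ with $r'\le x$.

*Proof.* Let $c$ be minimal among the elements that are $\le x$ and $\not\le p^\perp$; there is one, namely $x$. Every element $<c$ is $\le x$, so by minimality it is $\le p^\perp$. If $c$ were $0$ or a join of smaller elements, it would be $\le p^\perp$. So $c\in J$ and $c_*\perp p$. Put $r=c'$. Then $r'=c\le x$, $p\not\perp r'$ and $p\perp r'_*$. By (iii), applied with $r$ in the place of $p$ and $p$ in the place of $x$, $p\ge r$. If $r=p$, then $p'=r'=c\le x$, contrary to hypothesis. So $r\in R(p)$. $\square$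

The second lemma will make a recursion well founded.

**Lemma 6.** If $r\in R(p)$, then $p\mathrel{D}r$. If $s\in R(p')$, then $p\mathrel{D}s'$. In other words, if $\ell\in R(p)$ or $\ell'\in R(p')$, then $p\mathrel{D}\ell$.

*Proof.* Let $r\in R(p)$ and use $x=\kappa(r)$. Then $r\vee\kappa(r)=\kappa(r)^*=(r'_*)^\perp\ge p$. On the other hand $r_*\vee\kappa(r)=\kappa(r)$, and $\kappa(r)\not\ge p$ since $r\le p$ and $r\not\le\kappa(r)$. As $r\ne p$, $p\mathrel{D}r$.

Let $s\in R(p')$ and use $x=\kappa(p)$. If $s'\le\kappa(p)=p'^\perp$, then $s\le p'$ gives $s\perp s'$, contradicting (i). So $s'\vee\kappa(p)>\kappa(p)$, hence $s'\vee\kappa(p)\ge\kappa(p)^*\ge p$. Since $s'_*\perp p'$, $s'_*\le\kappa(p)$, so $s'_*\vee\kappa(p)=\kappa(p)\not\ge p$. Finally $s'\neq p$, since $s\ne p'$ and priming is an involution. The last sentence of the lemma is the same with $\ell=r$ or $\ell=s'$. $\square$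

**Example.** In the hexagon, $R(b)=\{a\}$ and $R(d)=\{c\}$.

**Example (the chain $1<2<3<4$).** Nonatoms can occur in $R(p)$ and $R(p')$. Let $L=\operatorname{Reg}(\boldsymbol e)$ for this chain, semidistributive by (F4), and write $13$ for the pair $(1,3)$ and so on. All sets used here are clopen, so their orthocomplements are their complements, and a regular closed set $\boldsymbol c$ satisfies $\boldsymbol c\perp\boldsymbol y$, for $\boldsymbol y$ clopen, iff $\boldsymbol c\cap\boldsymbol y=\varnothing$. Let $p=\{12,13,14\}$. No two of its pairs compose, so its regular closed subsets are its open subsets. An open set contained in $p$ that contains $13$ contains $12$, and one that contains $14$ contains $12$ and $13$. So the elements $\le p$ form the chain $\varnothing,\{12\},\{12,13\},p$, and both $p$ and $r=\{12,13\}$ are join-irreducible.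

An element $y$ with $y\ge r_*=\{12\}$ and $y\not\ge r$ contains $12$ and not $13$, hence, being closed, not $23$. The largest such $y$ is the clopen set $\boldsymbol e\setminus\{13,23\}$, so $r'=\{13,23\}$. Likewise $y\ge p_*=r$ and $y\not\ge p$ force $14,24,34\notin y$, so $p'=\{14,24,34\}$. An open subset of $r'$ containing $13$ contains $23$, so $r'_*=\{23\}$, which is disjoint from $p$. So $r\in R(p)$, and $r$ is not an atom. Reversing the chain gives a nonatom $s=\{24,34\}\in R(p')$ with $s'=\{23,24\}$.

Now let $x=\{13,23,24\}$, which is clopen. It is above neither $p$ nor $p'$, and it meets both. Which $r_1\in R(p)$ have $r_1'\le x$? Then $c=r_1'$ satisfies $c\not\perp p$, since $c\perp p$ and $r_1\le p$ would contradict (i). So $13\in c\subseteq x$. As $12\notin x$, the pair $13$ lies in every open set with closure $c$, and openness puts $23$ there as well. So $c=\{13,23\}$ or $c=x$, and $x=\{13,23\}\vee\{23,24\}$ is not join-irreducible. So $r_1=r$ is the only possibility, and by reversal $s$ is the only $s_1\in R(p')$ with $s_1'\le x$.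

## 7. The up-sets $T_p$ and $S_p$

Section 4 suggests attaching ${\uparrow}p\cup{\uparrow}p'$ to the label $p$. Let us see how far this goes. Dually, the corresponding set $S$ is $\{x: x\not\perp p,\ x\not\perp p'\}$. To get $F(x)=\operatorname{cl}(O(x))$ for a pair $(a,b)$ labelled $p$, take $x$ in this set with $x\not\ge p,p'$. Lemma 5, applied to $p$ and to $p'$, gives $r\in R(p)$ and $s\in R(p')$ with $r'\le x$ and $s'\le x$. If there is $z$ with $a<z<b$, $\tau(a,z)=r$ and $\tau(z,b)=s'$, then $(a,z)$ and $(z,b)$ are in $O(x)$, so $(a,b)\in\operatorname{cl}(O(x))$. Condition (2) also holds for $a<z<b$, since $p\ge r$ and $p'\ge s$ put $p$ in the up-set of the label $r$ and $p'$ in the up-set of the label $s'$.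

The difficulty comes at the next stage. The pairs $(a,z)$ and $(z,b)$ must be refined in turn, and if $r$ and $s'$ are both nonatoms, we get new points $a<y_1<z<y_2<b$. The pairs $(a,y_2)$, $(y_1,b)$ and $(y_1,y_2)$ now need labels, these labels are constrained by (2) from several sides, and nothing above supplies them. I do not claim that no labels exist, only that this approach does not provide any. The situation cannot be avoided by a better choice of $r$ and $s$: in the last example of Section 6, both were nonatoms and both were forced by $x$.

The way around is to refine with an atom on one of the two sides. A pair labelled by an atom will need no refinement, so there will be no interior points on that side, and no pairs like $(y_1,y_2)$. For this we need an atom below $x$, so we ask for one in the definition of $S$. By duality, $T$ must grow. For $p\in J$ let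
$$a_p=\bigvee\bigl(A(p)\cup A(p')\bigr),\qquad T_p={\uparrow}p\,\cup{\uparrow}p'\cup{\uparrow}a_p,\qquad S_p=\{x:\ x^\perp\notin T_p\}.$$
Both are up-sets, and $T_p=T_{p'}$ since $p''=p$. Let us spell out $S_p$. The condition $x^\perp\not\ge p$ says $x\not\perp p$, and similarly for $p'$. The condition $x^\perp\not\ge a_p$ says that $q\not\le x^\perp$ for some $q\in A(p)\cup A(p')$, i.e. $q\le x$ by Step 5 of Section 5. Hence
$$x\in S_p\iff x\not\perp p,\ x\not\perp p',\ \text{and } x\ge q\text{ for some } q\in A(p)\cup A(p').\tag{4}$$
In particular $0\notin S_p$. If $p$ is an atom, then $p'=p=a_p$, so $T_p={\uparrow}p$, and $S_p=\{x:p\not\le x^\perp\}={\uparrow}p$ as well.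

**Lemma 7.** $T_p\subseteq S_p$ for all $p\in J$.

*Proof.* We check (4). Let $x\ge p$. If $x\perp p$, then $p\perp p$, which is impossible. If $x\perp p'$, then $p\perp p'$, contradicting (i). And $x$ is above the atoms of $A(p)$. The case $x\ge p'$ is symmetric. Let $x\ge a_p$. Then $x$ is above all atoms in $A(p)\cup A(p')$. If $x\perp p$, take $q\in A(p)$. Then $q\le x$ gives $q\perp p$, so $q\le p\wedge p^\perp=0$, a contradiction. In the same way $x\not\perp p'$. $\square$

**Examples.** In the hexagon, $a_b=a\vee c=1$ and $T_b=\{b,d,1\}$, and $S_b=\{x:x^\perp\notin\{b,d,1\}\}=\{b,d,1\}$, as Section 4 demanded. In the chain $1<2<3<4$, $A(p)=\{\{12\}\}$ and $A(p')=\{\{34\}\}$ for the $p$ considered in Section 6, since an element $\le p'$ is by reversal one of $\varnothing,\{34\},\{24,34\},p'$. So the troublesome $x=\{13,23,24\}$ is above no atom of $A(p)\cup A(p')$ and is not in $S_p$.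

## 8. Typed posets yield homomorphisms

**Definition.** A *typed poset* is a finite poset $E$ with strict ordering $\boldsymbol e$ and a map $\tau\colon\boldsymbol e\to J$ such that:

* **(Tri)** if $a<b<c$, then $T_{\tau(a,c)}\subseteq T_{\tau(a,b)}\cup T_{\tau(b,c)}$;
* **(Ref)** if $\tau(a,b)=p$ is not an atom, then
  * (R1) for all $(q,s)\in A(p)\times R(p')$ there is $z$ with $a<z<b$, $\tau(a,z)=q$, $\tau(z,b)=s'$;
  * (R2) for all $(r,q)\in R(p)\times A(p')$ there is $z$ with $a<z<b$, $\tau(a,z)=r$, $\tau(z,b)=q$.

**Example.** For the hexagon, let $E=\{u<v<w\}$ with $\tau(u,v)=a$, $\tau(v,w)=c$, $\tau(u,w)=b$. (Tri) reads $\{b,d,1\}\subseteq{\uparrow}a\cup{\uparrow}c$. For (Ref), only $p=b$ matters. Here $A(b)\times R(d)=\{(a,c)\}$ with $c'=c$, and $R(b)\times A(d)=\{(a,c)\}$, so $z=v$ serves for both (R1) and (R2).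

Given a typed poset, put $T(a,b)=T_{\tau(a,b)}$ in Section 1. So $F(x)=\{(a,b):x\in S_{\tau(a,b)}\}$, $O(x)=\{(a,b):x\in T_{\tau(a,b)}\}$, and $O(x)\subseteq F(x)$ by Lemma 7. If $x\ge\ell$ or $x\ge\ell'$ and $\tau(a,b)=\ell$, then $(a,b)\in O(x)$; this will be used repeatedly.

**Proposition 8.** $F\colon L\to\operatorname{Reg}(\boldsymbol e)$ is a homomorphism of ortholattices. If $\tau(a,b)=p$, then $(a,b)\in F(p)\setminus F(p_*)$.

*Proof.* **Step 1: $F(x)$ is closed and $O(x)$ is open.** This is Lemma 1(a), as (Tri) is condition (2).

**Step 2: $F(x)=\operatorname{cl}(O(x))$.** By Lemma 1(b) this makes $F$ a map into $\operatorname{Reg}(\boldsymbol e)$ with $F(x)^\perp=F(x^\perp)$. The inclusion $\supseteq$ holds since $O(x)\subseteq F(x)$ and $F(x)$ is closed. Let $(a,b)\in F(x)$ and $p=\tau(a,b)$. If $x\in T_p$, then $(a,b)\in O(x)$. Otherwise $x\in S_p\setminus T_p$, so $p$ is not an atom, $x\not\ge p$, $x\not\ge p'$, $x\not\perp p$, $x\not\perp p'$, and $x\ge q$ for some $q\in A(p)\cup A(p')$.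

- If $q\in A(p)$: we have $x\not\perp p'$ and $x\not\ge p=p''$, so Lemma 5 applied to $p'$ gives $s\in R(p')$ with $s'\le x$. Take $z$ as in (R1) for $(q,s)$. Then $(a,z)\in O(x)$ as $x\ge q=\tau(a,z)$, and $(z,b)\in O(x)$ as $x\ge s'=\tau(z,b)$.
- If $q\in A(p')$: we have $x\not\perp p$ and $x\not\ge p'$, so Lemma 5 applied to $p$ gives $r\in R(p)$ with $r'\le x$. Take $z$ as in (R2) for $(r,q)$. Then $(a,z)\in O(x)$ as $x\ge r'$ and $\tau(a,z)=r$, and $(z,b)\in O(x)$ as $x\ge q=\tau(z,b)$.

In both cases $(a,b)\in\operatorname{cl}(O(x))$.

**Step 3: $F(x\vee y)=\operatorname{cl}(F(x)\cup F(y))$.** This says that $F$ preserves joins. The inclusion $\supseteq$ holds since $F$ is isotone with closed values. By Step 2, $F(x\vee y)=\operatorname{cl}(O(x\vee y))$, so it suffices to show $O(x\vee y)\subseteq\operatorname{cl}(F(x)\cup F(y))$. Let $(a,b)\in O(x\vee y)$ and $p=\tau(a,b)$, so $x\vee y\in T_p$. If $x\in S_p$ or $y\in S_p$, then $(a,b)\in F(x)\cup F(y)$. If $p$ is an atom, then $x\vee y\ge p$ and $p$ is join-prime, so $x$ or $y$ is in ${\uparrow}p=S_p$ and we are in the case just settled. So assume that $p$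 is not an atom and $x,y\notin S_p$. As $T_p\subseteq S_p$, neither $x$ nor $y$ is above $p$ or $p'$. Since $x\vee y\in T_p$, at least one of three cases occurs.

*Case $x\vee y\ge p$.* Choose $q\in A(p)$. Since $q$ is join-prime and $q\le x\vee y$, $q\le x$ or $q\le y$. If both $x$ and $y$ were $\le p'^\perp$, then $p\le x\vee y\le p'^\perp$, contradicting (i). So some $t\in\{x,y\}$ has $t\not\perp p'$. Also $t\not\ge p=p''$. Lemma 5 for $p'$ gives $s\in R(p')$ with $s'\le t$. For $z$ as in (R1) for $(q,s)$, $(a,z)\in O(x)\cup O(y)\subseteq F(x)\cup F(y)$ and $(z,b)\in O(t)\subseteq F(t)$.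

*Case $x\vee y\ge p'$.* Choose $q\in A(p')$; then $q\le x$ or $q\le y$. Some $t\in\{x,y\}$ has $t\not\perp p$, since otherwise $p'\le x\vee y\le p^\perp$. Also $t\not\ge p'$. Lemma 5 for $p$ gives $r\in R(p)$ with $r'\le t$. For $z$ as in (R2) for $(r,q)$, $(a,z)\in O(t)\subseteq F(t)$ since $r'\in T_r$, and $(z,b)\in O(x)\cup O(y)\subseteq F(x)\cup F(y)$.

*Case $x\vee y\ge a_p$.* Choose $q_1\in A(p)$ and $q_2\in A(p')$. As $p'$ is a nonatom, $A(p')\subseteq R(p')$. By (R1) for $(q_1,q_2)$ there is $z$ with $a<z<b$, $\tau(a,z)=q_1$ and $\tau(z,b)=q_2'=q_2$. Each of $q_1,q_2$ is $\le a_p\le x\vee y$ and join-prime, so each is $\le x$ or $\le y$. So $(a,z),(z,b)\in F(x)\cup F(y)$.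

In all cases $(a,b)\in\operatorname{cl}(F(x)\cup F(y))$.

**Step 4: meets and bounds.** $F$ preserves $\vee$ and $\perp$, hence $\wedge$, because $x\wedge y=(x^\perp\vee y^\perp)^\perp$ in every ortholattice. By (4), $0$ is in no $S_p$, so $F(0)=\varnothing$ and $F(1)=F(0)^\perp=\boldsymbol e$.

**Step 5: separation.** Let $\tau(a,b)=p$. Then $p\in T_p\subseteq S_p$, so $(a,b)\in F(p)$. By (ii), $p_*\perp p'$, so $p_*\notin S_p$ by (4), and $(a,b)\notin F(p_*)$. $\square$

## 9. Building typed posets by recursion

Now every label must be realized. For $p,\ell\in J$ write $p\rhd\ell$ if $\ell\in R(p)$ or $\ell'\in R(p')$. In this section we assume, in addition to semidistributivity, that $\rhd$ has no cycle. By Lemma 6 this holds if $D$ has no cycle.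

The poset for a nonatom $p$ will have a bottom $0$ and a top $1$ with $\tau(0,1)=p$, and for each demand of (Ref) it will have a component made from a smaller typed poset and one extra point. For the recursion we need (Tri) for $0<x<1$, and so we carry along a condition that says which side takes care of $p$ and which of $p'$.

**Proposition 9.** For every $p\in J$ there is a finite typed poset $P_p$ with least element $0$ and greatest element $1\neq0$ such that $\tau(0,1)=p$ and

* **(Or)** for all $x\in P_p\setminus\{0,1\}$: $p\in T_{\tau(0,x)}$ and $p'\in T_{\tau(x,1)}$.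

*Proof.* We use induction along $\rhd$, which is well founded since $J$ is finite and $\rhd$ has no cycle. If $p$ is an atom, take $P_p=\{0<1\}$ with $\tau(0,1)=p$; there is nothing to check.

**Step 1: the construction.** Let $p$ be a nonatom. For $r\in R(p)$ we have $p\rhd r$, so $P_r$ is available. For $s\in R(p')$ we have $p\rhd s'$, since $(s')'=s$, so $P_{s'}$ is available. Form the following components, each with least element $0$ and greatest element $1$, and with $\tau(0,1)=p$:

* *Type 1*, for each $(q,s)\in A(p)\times R(p')$: a copy $Q$ of $P_{s'}$ with $1_Q=1$, together with a new least element $0$. Keep $\tau$ on $Q$, and put $\tau(0,y)=q$ for $y\in Q\setminus\{1\}$.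
* *Type 2*, for each $(r,q)\in R(p)\times A(p')$: a copy $Q$ of $P_r$ with $0_Q=0$, together with a new greatest element $1$. Keep $\tau$ on $Q$, and put $\tau(x,1)=q$ for $x\in Q\setminus\{0\}$.

There are components, because $A(p)\ne\varnothing$ and $R(p')\supseteq A(p')\neq\varnothing$. In a type 1 component $0\notin Q$, and in a type 2 component $1\notin Q$, so the prescription $\tau(0,1)=p$ never conflicts with $\tau$ on $Q$.

Let $P_p$ be the union of all components, any two meeting exactly in $\{0,1\}$, and let its strict order be the union of the strict orders of the components. If $a<b$ and $b<c$ in this union, then $b\ne0$ and $b\neq1$, so $b$ lies in exactly one component, both relations come from it, and so $a<c$ there. So this is a strict ordering, $0$ is least, $1$ is greatest, and (Tri) may be checked inside components.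

**Step 2: (Or).** Let $b\ne0,1$.

- In a type 1 component, $b\in Q\setminus\{1\}$ and $\tau(0,b)=q\le p$, so $p\in{\uparrow}q=T_{\tau(0,b)}$. Next, $s\in T_{\tau(b,1)}$: if $b=0_Q$, then $\tau(b,1)=s'$ and $s\in T_{s'}$; otherwise this is (Or) for $P_{s'}$, as $(s')'=s$. Since $p'\ge s$ and $T_{\tau(b,1)}$ is an up-set, $p'\in T_{\tau(b,1)}$.
- In a type 2 component, $b\in Q\setminus\{0\}$ and $\tau(b,1)=q\le p'$, so $p'\in T_{\tau(b,1)}$. Next, $r\in T_{\tau(0,b)}$: if $b=1_Q$, then $\tau(0,b)=r$; otherwise this is (Or) for $P_r$. Since $p\ge r$, $p\in T_{\tau(0,b)}$.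

**Step 3: (Tri).** Let $a<b<c$ in a component.

- If $a,b,c\in Q$, (Tri) holds by induction.
- In type 1 with $a=0$ and $c\ne1$: $\tau(0,c)=q=\tau(0,b)$.
- In type 2 with $c=1$ and $a\neq0$: $\tau(a,1)=q=\tau(b,1)$.
- If $a=0$ and $c=1$: the union $T_{\tau(0,b)}\cup T_{\tau(b,1)}$ is an up-set, so to contain $T_p$ it need only contain $p$, $p'$ and $a_p$. It contains $p$ and $p'$ by (Or). In type 1, $T_{\tau(0,b)}={\uparrow}q$ with $q\in A(p)$; in type 2, $T_{\tau(b,1)}={\uparrow}q$ with $q\in A(p')$. In both types $q\le a_p$, so $a_p$ belongs to the union.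

In type 1 a triple not inside $Q$ has $a=0$, and in type 2 a triple not inside $Q$ has $c=1$, so all triples are covered.

**Step 4: (Ref).** For the pair $(0,1)$ and a demand $(q,s)$ of (R1), the point $z=0_Q$ of the corresponding type 1 component has $0<z<1$, $\tau(0,z)=q$ and $\tau(z,1)=s'$. For a demand $(r,q)$ of (R2), the point $z=1_Q$ of the corresponding type 2 component has $0<z<1$, $\tau(0,z)=r$ and $\tau(z,1)=q$. Every other pair either has an atom $q$ as its label or lies inside a copy $Q$, where (Ref) holds by induction. $\square$

**Example.** In the hexagon, $P_b$ has one type 1 component, for $(a,c)$, built on the two-element chain $P_{c}$, and one type 2 component, for $(a,c)$, built on the two-element chain $P_a$. Each is a chain $0<z<1$ with $\tau(0,z)=a$, $\tau(z,1)=c$, $\tau(0,1)=b$, the typed poset of Section 8.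

## 10. The embedding

**Proof of Theorem 2.** Let $L$ be a finite bounded ortholattice. By (F1), $D$ has no cycle, and by (F2), $L$ is semidistributive. By Lemma 6, $\rhd$ has no cycle, so Proposition 9 applies. It remains to glue the posets $P_p$ and to check injectivity.

Let $E$ be the disjoint union of the posets $P_p$, $p\in J$, with no relations between different summands. The conditions (Tri) and (Ref) concern only points of one summand, so $E$ is a typed poset. By Proposition 8, $F\colon L\to\operatorname{Reg}(\boldsymbol e)$ is an ortholattice homomorphism, and $F(p)\neq F(p_*)$ for all $p\in J$, since the pair $(0,1)$ of $P_p$ has label $p$.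

Suppose $x\not\le y$ and $F(x)\subseteq F(y)$. Choose $p$ minimal with $p\le x$ and $p\not\le y$. Every element $<p$ is $\le x$, hence $\le y$ by minimality. So $p$ is neither $0$ nor a join of smaller elements. Thus $p\in J$, $p_*\le y$, and $p\wedge y=p_*$. From $F(p)\subseteq F(x)\subseteq F(y)$ we get
$$F(p)=F(p)\wedge F(y)=F(p\wedge y)=F(p_*),$$
a contradiction. So $F(x)\subseteq F(y)$ implies $x\le y$, and $F$ is one-to-one. (If $L$ has one element, $J$, $E$ and $\boldsymbol e$ are empty, and the statement is trivially true.) $\square$

## 11. Characterization by acyclicity and by embeddability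

**Proof of Theorem 3.** (1)⇒(2) is (F1).

(2)⇒(3): By (F2), $L$ is join-semidistributive. Since $\perp$ is an isomorphism from $L$ onto its dual, $L$ is also meet-semidistributive. Sections 5 and 6 used only semidistributivity, so $p\mapsto p'$ and $R(p)$ are defined, and by Lemma 6 the relation in (3), which is $\rhd$, is contained in $D$. So it has no cycle.

(3)⇒(4): Propositions 8 and 9 were proved for semidistributive $L$ with $\rhd$ acyclic. The last two paragraphs of the proof of Theorem 2 then apply word for word.

(4)⇒(5): By (F4), $\operatorname{Reg}(\boldsymbol e)$ is semidistributive for a finite strict ordering $\boldsymbol e$, and an ortholattice embedding is a lattice embedding.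

(5)⇒(1): By (F4), $\operatorname{Reg}(\boldsymbol e)$ is bounded, since it is semidistributive and $\boldsymbol e$ is finite. Then $L$ is isomorphic to a sublattice of a finite bounded lattice, so it is bounded by (F3). $\square$

Note that (2) asks only for lower boundedness.

## 12. Doubling a lattice with its dual

**Proof of Corollary 4.** *Only if.* By (F4), $\operatorname{Reg}(\boldsymbol e)$ is a finite bounded lattice for every finite strict ordering $\boldsymbol e$, and its sublattices are bounded by (F3).

*If.* Let $K\ne\varnothing$ be a finite bounded lattice.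

**Step 1: an ortholattice containing $K$.** Let $\bar K=\{\bar x:x\in K\}$ be a disjoint copy of the dual of $K$, so $\bar x\le\bar y$ iff $y\le x$. Let $L=\{0,1\}\sqcup K\sqcup\bar K$, where $0,1$ are new bounds and elements of $K$ are incomparable with elements of $\bar K$. Then $L$ is a lattice in which $K$ and $\bar K$ are sublattices, and $x\wedge\bar y=0$, $x\vee\bar y=1$ for $x,y\in K$. Put $0^\perp=1$, $1^\perp=0$, $x^\perp=\bar x$ and $\bar x^\perp=x$. This is an order-reversing involution with $z\wedge z^\perp=0$ and $z\vee z^\perp=1$ for all $z$. So $L$ is an ortholattice with $K$ as a sublattice. For example, if $K$ is a two-element chain, $L$ is the hexagon. By (2)⇒(4) of Theorem 3, it suffices to show that $D$ has no cycle in $L$.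

**Step 2: the join-irreducibles of $L$.** The element $1=0_K\vee0_{\bar K}$ is not join-irreducible. The elements $0_K$ and $0_{\bar K}$ are atoms. For $x\in K\setminus\{0_K\}$ the lower covers of $x$ in $L$ are those in $K$, and similarly for $\bar K$. So
$$J(L)=J(K)\cup\{0_K\}\cup J(\bar K)\cup\{0_{\bar K}\},$$
and lower covers of elements of $J(K)$ and $J(\bar K)$ are the same in $L$ as in $K$ and $\bar K$.

**Step 3: the atoms lead nowhere.** The atom $0_K$ is join-prime: if $x,y\not\ge0_K$, then $x,y\in\{0\}\cup\bar K$, so $x\vee y\in\{0\}\cup\bar K$. Likewise $0_{\bar K}$ is join-prime. As we saw in Section 3, a join-prime $p$ satisfies $p\mathrel{D}q$ for no $q$.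

**Step 4: where $D$ leads from $J(K)$.** Let $p\in J(K)$ and $p\mathrel{D}q$ via $x$.

- If $q\in J(K)$, then $q_*\in K$. If $x\in\bar K\cup\{1\}$, then $q_*\vee x=1\ge p$, a contradiction. If $x=0$, then $p\le q$ and $p\ne q$, so $p\le q_*$, a contradiction. So $x\in K$, and $p\mathrel{D}q$ in $K$.
- If $q\in J(\bar K)$, then $q_*\in\bar K$. If $x\in\{0\}\cup\bar K$, then $q\vee x\in\bar K$ is not above $p$. So $x\in K\cup\{1\}$, and $q_*\vee x=1\ge p$, a contradiction.

So from $J(K)$ the relation $D$ of $L$ leads only to $J(K)$, via $D$ of $K$, or to the atoms $0_K,0_{\bar K}$. Symmetrically, from $J(\bar K)$ it leads only to $J(\bar K)$, via $D$ of $\bar K$, or to these atoms. By Step 3, a $D$-cycle of $L$ avoids the atoms, so it is a $D$-cycle of $K$ or of $\bar K$. As $K$ is bounded, $K$ and its dual are lower bounded, and neither has a $D$-cycle, by (F1). So $L$ has none, and $K$ embeds as a lattice into some $\operatorname{Reg}(\boldsymbol e)$ with $\boldsymbol e$ a finite strict ordering.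

**Step 5: identities.** A lattice identity that holds in all $\operatorname{Reg}(\boldsymbol e)$, $\boldsymbol e$ a finite strict ordering, holds in all their sublattices, hence in all finite bounded lattices. Finite bounded lattices generate the variety of all lattices (A. Day, *Splitting lattices generate all lattices*, Algebra Universalis 7 (1977)). So the identity holds in all lattices. $\square$
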